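# Countable groups coarsely equivalent to abelian groups

## 1. The infinite dihedral group, once and infinitely often

Let $D$ be the infinite dihedral group: the set $\mathbb Z\times\{\pm1\}$ with the product
$$(n,\varepsilon)(m,\delta)=(n+\varepsilon m,\ \varepsilon\delta).$$
On the same set put the coordinatewise product $(n,\varepsilon)\cdot(m,\delta)=(n+m,\varepsilon\delta)$ and call the resulting abelian group $A_0$. Stand at $g=(n,\varepsilon)\in D$ and make the step $h=(m,\delta)$, that is, multiply by $h$ on the right. You arrive at $(n+\varepsilon m,\varepsilon\delta)$. Seen in $A_0$, your displacement is $(\varepsilon m,\delta)$, which is one of the two elements $(\pm m,\delta)$. Conversely, the step $(m,\delta)$ in $A_0$ from $(n,\varepsilon)$ leads to $(n+m,\varepsilon\delta)$, which in $D$ is the step $(\varepsilon m,\delta)$. So the identity map of the set $\mathbb Z\times\{\pm1\}$ turns short steps into short steps in both directions. From far away, the nonabelian group $D$ is the abelian group $A_0$.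

Now take infinitely many copies. Let $D^{(\mathbb N)}$ and $A_0^{(\mathbb N)}$ be the restricted direct sums. A step $h=((m_i,\delta_i))_i$ in $D^{(\mathbb N)}$ becomes the displacement $((\varepsilon_im_i,\delta_i))_i$, where the signs $\varepsilon_i$ depend on where we stand. Since $h$ has only finitely many nontrivial coordinates, only finitely many displacements can occur for a given $h$, and the same holds in the other direction. To say what this means we need distances on groups that are not finitely generated.

**Conventions.** All groups are countable. A metric is proper if its closed balls are compact. Every countable group has a proper left-invariant metric, and any two such metrics on $G$ are coarsely equivalent through the identity map; every group below carries one. For example, $\sum_i i\,|v_i-w_i|$ is such a metric on $\mathbb Z^{(\mathbb N)}$. A proper metric is complete, so by Baire a countable group with such a metric has an isolated point; by homogeneity it is discrete, and therefore its balls are finite.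

**Definition (bornologous, coarsely equivalent).** A map $f:X\to Y$ of metric spaces is bornologous if for every $\delta<\infty$ the number $\omega_f(\delta)=\sup\{\operatorname{diam}f(A):A\subset X,\ \operatorname{diam}A\le\delta\}$ is finite. $X$ and $Y$ are coarsely equivalent if there are bornologous maps $f:X\to Y$, $g:Y\to X$ and a constant $K$ with $\operatorname{dist}(gf(x),x)\le K$ and $\operatorname{dist}(fg(y),y)\le K$ for all $x\in X,y\in Y$.

For groups this is about steps. Since $\operatorname{dist}(f(x),f(xh))=\operatorname{dist}(1,f(x)^{-1}f(xh))$ and balls are finite,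
$$f:G\to G'\text{ is bornologous}\iff \{f(x)^{-1}f(xh):x\in G\}\text{ is finite for every }h\in G.\tag{1}$$
In particular homomorphisms are bornologous. We have just checked (1) for the identity map between $D^{(\mathbb N)}$ and $A_0^{(\mathbb N)}$ in both directions, so $D^{(\mathbb N)}$ is coarsely equivalent to an abelian group.

How far is $D^{(\mathbb N)}$ from being abelian? An abelian subgroup of $D$ has index at least $2$. An abelian subgroup $M$ of $D^n$ lies in the product of its coordinate projections, which are abelian, so $M$ has index at least $2^n$. An abelian subgroup of index $k$ in $D^{(\mathbb N)}$ would give one of index at most $k$ in each $D^n$, which is impossible. So $D^{(\mathbb N)}$ is not abelian-by-finite (it has no abelian subgroup of finite index). But each of its finitely generated subgroups lies in some $D^n$, which contains $\mathbb Z^n$ with finite index.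

**Definition.** A group is locally abelian-by-finite if each of its finitely generated (f.g.) subgroups is abelian-by-finite. A countable group $G$ is undistorted if $G=\bigcup_{n}G_n$ with f.g. subgroups $G_n$ such that each inclusion $G_n\to G_{n+1}$ is a quasi-isometric embedding for word metrics. We write $\mathcal A_c$ for the class of countable groups coarsely equivalent to (countable) abelian groups.

So $D^{(\mathbb N)}$ belongs to $\mathcal A_c$ and is locally abelian-by-finite. T. Banakh, J. Higes and I. Zarichinyy ("The coarse classification of countable abelian groups", arXiv:0807.1141, 2008) ask whether this always happens: is each $G\in\mathcal A_c$ locally abelian-by-finite (equivalently, undistorted)? The answer is yes, and only half of the definition of a coarse equivalence is needed.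

**Definition (coarse retract).** $G$ is a coarse retract of $A$ if there are bornologous maps $f:G\to A$, $p:A\to G$ and $\kappa<\infty$ with $\operatorname{dist}(pf(x),x)\le\kappa$ for all $x\in G$. Nothing is required of $f\circ p$.

Example: $\mathbb Z$ is a coarse retract of $\mathbb Z^2$, by inclusion and projection. If $G$ and $A$ are coarsely equivalent, each is a coarse retract of the other.

**Theorem 1.** If a countable group $G$ is a coarse retract of a countable locally abelian-by-finite group $A$ (e.g. of an abelian group), then $G$ is locally abelian-by-finite. In particular every $G\in\mathcal A_c$ is locally abelian-by-finite, hence undistorted.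

**Definition (virtual centralizer).** For $h\in G$ let $VC_G(h)=\{g\in G: gh^k=h^kg\text{ for some }k\ge1\}$.

Example: in $D$, let $a=(1,1)$ and $r=(0,-1)$. Since $ra^kr^{-1}=a^{-k}$, $VC_D(a)=\mathbb Z\times\{1\}$ has index $2$, while $VC_D(r)=D$ because $r^2=1$.

**Theorem 2.** For a countable group $G$ the following are equivalent:

1. $G\in\mathcal A_c$;
2. $G$ is a coarse retract of a countable abelian group;
3. $G$ is locally abelian-by-finite and $VC_G(h)$ has finite index in $G$ for every $h\in G$.

In case (3) there is even a bijective coarse equivalence from $G$ to an abelian group.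

Condition (3) is stronger than "locally abelian-by-finite". Let $G=\mathbb Z^{(\mathbb N)}\rtimes\mathrm{Sym}_{fin}(\mathbb N)$, the union of the groups $\mathbb Z^n\rtimes S_n$. An element $(v,\sigma)$ conjugates $ke_1$ to $ke_{\sigma(1)}$, so $VC_G(e_1)=\mathbb Z^{(\mathbb N)}\rtimes\mathrm{Stab}(1)$, which has infinite index. By Theorem 2 this $G$ is not in $\mathcal A_c$.

For a f.g. group $L$ we write $d_L$ and $|\cdot|_L$ for a word metric and its word length. Letters $C,c$ denote positive constants that may change from line to line. Since distinct points have $d_L$-distance at least $1$, additive constants in upper bounds of the form $Cd_L(h,h')+C$ for $\|\varphi(h)-\varphi(h')\|$ can be absorbed (for $h=h'$ both sides may be taken to be $0$).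

## 2. A coarse embedding of the Heisenberg group

The sensible first attempt is to use only the map $f:G\to A$, which is a *coarse embedding*: $f$ is bornologous, and for each $R$ there is $S$ such that $\operatorname{dist}(f(x),f(y))\le R$ implies $\operatorname{dist}(x,y)\le S$. One would count points in balls and bound the growth of f.g. subgroups. This does give something (Section 3), but it cannot give Theorem 1.

Let $H_3$ be the discrete Heisenberg group, generated by $x,y$ with $z=xyx^{-1}y^{-1}$ central. It is nilpotent and not abelian-by-finite, and its balls in a word metric $d$ have $cR^4\le|B(R)|\le CR^4$ for $R\ge1$. So $d$ is doubling: in a ball of radius $2R$, a maximal $R$-separated set has at most $|B(3R)|/|B(R/3)|$ points, which is bounded for $R\ge3$, and for $R<3$ there are at most $|B(6)|$ points anyway. By Assouad's theorem, $(H_3,d^{1/2})$ embeds bi-Lipschitzly in some $\mathbb R^m$. Rounding to integer points changes distances by a bounded amount and gives a coarse embedding $H_3\to\mathbb Z^m$.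

So the map $p$ must be used. What it buys is a linear lower bound: $f$ should not merely separate points, it should be bi-Lipschitz up to constants. If $G$ itself is f.g., this is immediate. If not, there is a catch. Take $H\le G$ f.g.; then $f(H)$ lies in a f.g. subgroup $B$ of $A$, but $p(B)$ need not return to $H$, only to some larger f.g. subgroup. The next section makes the best of this.

## 3. Word metrics on $H$ seen from larger subgroups

Two textbook facts are needed about f.g. abelian-by-finite groups.

* (U1) If $B$ is f.g. and contains $\mathbb Z^m$ with finite index, there is a quasi-isometry $B\to\mathbb R^m$. Write $b=\lambda r$ with $\lambda\in\mathbb Z^m$ and $r$ from a finite set of coset representatives, and send $b$ to $\lambda$. Then $d_B(b,\lambda)=|r|_B$ is bounded, and on the finite-index subgroup $\mathbb Z^m$ the metric $d_B$ is comparable to the Euclidean one.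
* (U2) If $B\le B'$ are f.g. and $B'$ is abelian-by-finite, then $B$ is undistorted in $B'$: $d_B\le C\,d_{B'}$ on $B$. Let $\mathbb Z^q\le B'$ have finite index. Then $B\cap\mathbb Z^q$ has finite index in $B$, so we may pass to $B\cap\mathbb Z^q\le\mathbb Z^q$. A basis of this subgroup is linearly independent over $\mathbb R$, so its word length and the word length of $\mathbb Z^q$ are both comparable to the Euclidean norm.

Fact (U2) already gives the last phrase of Theorem 1: write a locally abelian-by-finite $G$ as an increasing union of f.g. $G_n$; each $G_n$ is undistorted in $G_{n+1}$.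

**Proposition 3.** Let $G$ be a coarse retract of $A$ via $f,p,\kappa$, let $A$ be locally abelian-by-finite, and let $H\le G$ be f.g. There are a f.g. $K_0$ with $H\le K_0\le G$, an integer $m$ and a map $\varphi:H\to\mathbb R^m$ such that for every f.g. $K$ with $K_0\le K\le G$ there is $C\ge1$ with
$$C^{-1}d_K(h,h')-C\le\|\varphi(h)-\varphi(h')\|\le C\,d_K(h,h')\qquad(h,h'\in H).\tag{2}$$
If $A$ is abelian, (2) also holds for $\varphi=\bar f|_H$, where $\bar f$ is the composition $G\xrightarrow{f}A\to A\otimes\mathbb R$ and $A\otimes\mathbb R$ carries any fixed Euclidean norm; here $\bar f(H)$ lies in a translate of a finite-dimensional subspace.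

Note what is uniform: $m$ and $\varphi$ do not depend on $K$. Only $C$ does.

**Step 1: normalization.** We want $f(1)=1$. Replace $f$ by $f(1)^{-1}f(\cdot)$ and $p$ by $p(f(1)\,\cdot)$. Left translations are isometries, $p\circ f$ does not change, and for abelian $A$ the map $\bar f$ changes by a constant.

**Step 2: $f$ maps $H$ into a f.g. group $B$.** Let $S$ be a finite generating set of $H$, let $r=\omega_f(\max_{s\in S}\operatorname{dist}(1,s))$, and let $B\le A$ be generated by the finite ball of radius $r$ about $1$. Since $\operatorname{dist}(h,hs^{\pm1})=\operatorname{dist}(1,s)$, we have $f(h)^{-1}f(hs^{\pm1})\in B$ for all $h\in H$, $s\in S$. As $f(1)=1$, it follows that $f(H)\subset B$.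

**Step 3: the lower bound.** For $a\in B$ and $a'$ in the generating ball of $B$, the element $p(a)^{-1}p(aa')$ lies in the ball of radius $\omega_p(r)$ about $1$ in $G$; also $p(1)=pf(1)$ lies in the ball of radius $\kappa$. Let $K_0$ be generated by $H$ and these two finite balls. Let $K\ge K_0$ be f.g. Starting from $p(1)\in K$ and moving along generators of $B$ we see $p(B)\subset K$ and $d_K(p(a),p(a'))\le C\,d_B(a,a')$ for $a,a'\in B$. Moreover $h^{-1}pf(h)$ lies in the ball of radius $\kappa$, so $d_K(pf(h),h)\le C$. Hence
$$d_K(h,h')\le C\,d_B(f(h),f(h'))+2C\qquad(h,h'\in H).$$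

**Step 4: the upper bound.** Repeat Step 2 for $K$ in place of $H$, with a radius at least $r$: $f(K)$ lies in a f.g. subgroup $B_K\ge B$ of $A$, and $d_{B_K}(f(k),f(k'))\le C\,d_K(k,k')$. As $B_K$ is abelian-by-finite, (U2) for $B\le B_K$ gives $d_B(f(h),f(h'))\le C\,d_K(h,h')$ on $H$.

**Step 5: passing to $\mathbb R^m$.** Compose $f|_H$ with a quasi-isometry $B\to\mathbb R^m$ from (U1). If $A$ is abelian, use instead $B\to B\otimes\mathbb R\subset A\otimes\mathbb R$, which has finite kernel and a lattice of $B\otimes\mathbb R$ as image and so is a quasi-isometric embedding. Both maps depend on $B$ only, and $B$ was chosen before $K$. $\square$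

**Finite multiplicity.** Take $K=K_0$ in (2). If $\|\varphi(h)-\varphi(h')\|\le1$, then $d_{K_0}(h,h')\le C(1+C)$. So there is $q$ such that every closed ball of radius $1/2$ in $\mathbb R^m$ contains $\varphi(h)$ for at most $q$ elements $h\in H$.

**Local nilpotency.** Since $d_{K_0}\le C\,d_H$ on $H$, the map $\varphi$ sends the $d_H$-ball of radius $R\ge1$ into a ball of radius $CR$ of $\mathbb R^m$, which is covered by at most $CR^m$ balls of radius $1/2$. So $H$ has polynomial growth, and by Gromov's theorem it is nilpotent-by-finite. Hence every $G$ as in Theorem 1 is locally nilpotent-by-finite.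

**Where a direct conclusion fails.** Estimate (2) compares $\varphi$ with $d_K$, not with $d_H$, and $H$ may be smaller than $K_0$. One such $H$ alone may give no contradiction. Take the center $H=\langle z\rangle$ of $K=H_3$. Since $x^ty^tx^{-t}y^{-t}=z^{t^2}$, one has $|z^n|_{K}\le C\sqrt n$ for $n\ge1$. Conversely, the $R$-fold products of generators have central coordinate at most $CR^2$, so $|z^n|_K\ge c\sqrt n$. Thus $d_K$ on $H$ is comparable to the metric $\sqrt{|n-n'|}$ on $\mathbb Z$, which by Assouad's theorem does embed bi-Lipschitzly in some $\mathbb R^m$. To get a contradiction we must use noncommuting elements of $H$.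

## 4. The element $x^ty^sx^{-t}$ and cocycles

In $H_3$ we have $x^ty^sx^{-t}=y^sz^{ts}$. For $s$ much smaller than $t$ this element still has length at least $c\sqrt{ts}$. Suppose that $\varphi$ in (2) were a homomorphism to $\mathbb R^m$. Then $\varphi(x^ty^sx^{-t})=\varphi(y^s)$ has norm at most $Cs$, so (2) would give $c\sqrt{ts}\le C(s+1)$, which is false for $s=1$ and large $t$. But $\varphi$ is no homomorphism. The idea is to average $\varphi$ over all translates of $H$. The average is a cocycle with values in a Hilbert space, and for nilpotent groups a cocycle grows along $x^t$ like $t$ times a vector fixed by the whole group, up to an error $o(t)$. The conjugation by $x^t$ then costs only $o(t)$, and $s=\eta t$ with small $\eta$ will still give a contradiction, since $\sqrt\eta$ is much larger than $\eta$.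

Given an orthogonal representation $\pi$ of a group $H$ on a real Hilbert space $V$, a cocycle is a map $b:H\to V$ with $b(gh)=b(g)+\pi(g)b(h)$. In particular $b(1)=0$. Example: for $D$ acting on $\mathbb R$ by $\pi(n,\varepsilon)=\varepsilon$, the map $b(n,\varepsilon)=n$ is a cocycle. A right-invariant mean on $H$ is a positive linear functional $M$ on $\ell^\infty(H)$ with $M(1)=1$ and $M_u(F(uh))=M_u(F(u))$. It exists exactly when $H$ is amenable, for instance when $H$ is nilpotent.

**Lemma 4 (averaging).** Let $H$ be amenable, $\ell:H\to[0,\infty)$, $V_0$ a real Hilbert space, and $\varphi:H\to V_0$ with $C^{-1}\ell(h)-C\le\|\varphi(uh)-\varphi(u)\|\le C\ell(h)$ for all $u,h\in H$. Let $M$ be a right-invariant mean, and let $V$ be the Hilbert space obtained from the bounded functions $F:H\to V_0$ with semi-inner product $M_u\langle F(u),F'(u)\rangle$ by quotient and completion. Then $(\pi(h)F)(u)=F(uh)$ defines an orthogonal representation on $V$, $b(h)(u)=\varphi(uh)-\varphi(u)$ defines a cocycle, and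
$$C^{-1}\ell(h)-C\le\|b(h)\|\le C\ell(h).$$

*Proof.* We have $(\pi(g)\pi(h)F)(u)=(\pi(h)F)(ug)=F(ugh)$, so $\pi$ is multiplicative, and it preserves the semi-inner product because $M$ is right-invariant. The function $b(h)$ is bounded by $C\ell(h)$, and
$$b(gh)(u)=[\varphi(ug)-\varphi(u)]+[\varphi(ugh)-\varphi(ug)]=\big(b(g)+\pi(g)b(h)\big)(u).$$
Finally $\max(0,C^{-1}\ell(h)-C)^2\le\|b(h)(u)\|^2\le C^2\ell(h)^2$ for every $u$; apply $M$, which is monotone. $\square$

**Lemma 5 (drift).** Let $N$ be a nilpotent group, $\pi$ an orthogonal representation of $N$ on a real Hilbert space $V$, $b:N\to V$ a cocycle, and $P$ the orthogonal projection onto the space $V^N$ of fixed vectors. Then $b(x^n)/n\to Pb(x)$ for every $x\in N$.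

*Proof.* **The limit exists.** As $b(x^n)=\sum_{0\le i<n}\pi(x)^ib(x)$, von Neumann's mean ergodic theorem shows that $v=\lim b(x^n)/n$ exists. The projection $P$ commutes with $\pi$ and $P\pi(g)=P$, so $Pb$ is a homomorphism and $Pv=\lim Pb(x^n)/n=Pb(x)$. It remains to show $v\in V^N$, and we do this by induction on the nilpotency class of $N$. For the trivial group there is nothing to show.

**The center fixes $v$.** Let $Z$ be the center of $N$ and $\zeta\in Z$. Then
$$b(\zeta)+\pi(\zeta)b(x^n)=b(\zeta x^n)=b(x^n\zeta)=b(x^n)+\pi(x^n)b(\zeta),$$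
so $\|(1-\pi(\zeta))b(x^n)\|=\|b(\zeta)-\pi(x^n)b(\zeta)\|\le2\|b(\zeta)\|$. Dividing by $n$ gives $(1-\pi(\zeta))v=0$. Thus $v\in V^Z$, which is an $N$-invariant subspace.

**Induction.** Write $V^Z=V^N\oplus V_2$ orthogonally. Then $V_2$ is $N$-invariant, and $b_2=P_{V_2}b$ is a cocycle for $\pi|_{V_2}$. For $\zeta\in Z$, $g\in N$, since $\zeta$ acts trivially on $V_2$,
$$b_2(\zeta)+b_2(g)=b_2(\zeta g)=b_2(g\zeta)=b_2(g)+\pi(g)b_2(\zeta),$$
so $b_2(\zeta)\in V_2\cap V^N=0$. Hence $\pi|_{V_2}$ and $b_2$ factor through $N/Z$, whose class is smaller, and by induction $P_{V_2}v=\lim b_2(x^n)/n\in V_2\cap V^N=0$. As $v\in V^Z$, we get $v\in V^N$. $\square$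

What is missing is the lower bound $\sqrt{ts}$, in the metric of an arbitrarily large $K$. For this we need to see commutators in all large subgroups of $G$ at once.

## 5. One rational Lie algebra for the whole group

We recall Malcev's theory (Raghunathan, *Discrete Subgroups of Lie Groups*, Ch. II; Segal, *Polycyclic Groups*, Ch. 6). For a finite-dimensional nilpotent $\mathbb Q$-Lie algebra $\mathfrak n$, the Baker–Campbell–Hausdorff formula $X*Y=X+Y+\frac12[X,Y]+\cdots$ is a finite sum and defines a group $(\mathfrak n,*)$; powers are $X^{*k}=kX$.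

* (M1) A f.g. torsion-free nilpotent group $N$ has an injective homomorphism $\log:N\to(\mathfrak n,*)$, where $\mathfrak n$ is a finite-dimensional nilpotent $\mathbb Q$-Lie algebra spanned by $\log N$. It is unique up to unique isomorphism, and group isomorphisms induce Lie isomorphisms.
* (M2) If $M$ is a f.g. subgroup of $(\mathfrak n,*)$, then $\mathfrak m=\operatorname{span}_{\mathbb Q}M$ is a Lie subalgebra, every element of $\mathfrak m$ has a positive integer multiple in $M$, and $M$ is discrete and cocompact in $(\mathfrak m\otimes\mathbb R,*)$.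

For $H_3$ one gets $\mathfrak n=\operatorname{span}(X,Y,Z)$ with $[X,Y]=Z$ central, $X=\log x$, $Y=\log y$, $Z=\log z$.

Let $G$ be locally nilpotent-by-finite and write $G=\bigcup G_n$ with $G_n$ f.g. and increasing. Each $G_n$ is nilpotent-by-finite, so it contains a torsion-free nilpotent subgroup $N_n$ of finite index. Let $\mathfrak g_n$ be the Lie algebra of $N_n$.

**Inclusions.** We want $\mathfrak g_n\subset\mathfrak g_{n+1}$. The group $N_n\cap N_{n+1}$ has finite index in $N_n$. Every $x\in N_n$ has a power $x^k$, $k\ge1$, in it, and $\log x=\frac1k\log x^k$, so the logarithms of $N_n\cap N_{n+1}$ span $\mathfrak g_n$. Their span in $\mathfrak g_{n+1}$ is a Lie subalgebra by (M2), and by uniqueness in (M1) it is canonically isomorphic to $\mathfrak g_n$. So $\mathfrak g_n\subset\mathfrak g_{n+1}$, compatibly with $\log$ on $N_n\cap N_{n+1}$. Put $\mathfrak g=\bigcup_n\mathfrak g_n$.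

**Logarithms of all elements.** For $x\in G_n$ put $\log x=\frac1k\log(x^k)$, where $k\ge1$ and $x^k\in N_n$. If $k'$ also qualifies, then $\log(x^{kk'})$ equals both $k'\log(x^k)$ and $k\log(x^{k'})$, so the choice of $k$ does not matter. Taking $k$ with $x^k\in N_n\cap N_{n+1}$ shows that $n$ does not matter either. The following properties will be used.

* (L1) Every $u\in\mathfrak g_n$ has a positive integer multiple $\log x$ with $x$ in any prescribed finite-index subgroup of $N_n$. Apply (M2) to the logarithms of that subgroup, which span $\mathfrak g_n$.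
* (L2) $\log x=\log y$ if and only if $x^k=y^k$ for some $k\ge1$: take $k$ with $x^k,y^k\in N_n$ and use injectivity on $N_n$. In particular $\log x=0$ if and only if $x$ has finite order.
* (L3) $G$ acts on $\mathfrak g$ by Lie automorphisms with $g\cdot\log x=\log(gxg^{-1})$. For $g\in G_n$, conjugation by $g$ is an isomorphism $N_n\cap g^{-1}N_ng\to gN_ng^{-1}\cap N_n$ between finite-index subgroups of $N_n$, so it induces an automorphism of $\mathfrak g_n$. It is determined by its effect on logarithms, so these automorphisms are compatible for varying $n$ and multiplicative in $g$.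
* (L4) If $\mathfrak g_n$ is abelian, then so is $N_n$, and $G_n$ is abelian-by-finite.

Put $\gamma_1(\mathfrak g)=\mathfrak g$ and $\gamma_{i+1}(\mathfrak g)=[\mathfrak g,\gamma_i(\mathfrak g)]$. Elements of $\gamma_i(\mathfrak g)$ are finite sums of iterated brackets, so $\gamma_i(\mathfrak g)=\bigcup_n\gamma_i(\mathfrak g_n)$.

Examples. For $D$, with $N=\mathbb Z\times\{1\}$, we get $\mathfrak g=\mathbb Q$, reflections have logarithm $0$ and act by $-1$. A more dangerous example: let $G$ be the group of finitary upper unitriangular integer matrices with rows and columns indexed by $\mathbb Q$ with its order. It is the union of groups isomorphic to $UT_k(\mathbb Z)$, and $\mathfrak g$ has the basis $E_{ij}$, $i<j$ in $\mathbb Q$. Choosing $j$ between $i$ and $k$ gives $E_{ik}=[E_{ij},E_{jk}]$. So $\mathfrak g=[\mathfrak g,\mathfrak g]$, although each $\mathfrak g_n$ is nilpotent: a commutator sinks ever deeper in the lower central series as the ambient group grows. We must show that this cannot happen for coarse retracts of locally abelian-by-finite groups.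

## 6. Strongly distorted elements do not fit into $\mathbb R^m$

**Lemma 6 (distortion).** Let $N$ be f.g. torsion-free nilpotent with Lie algebra $\mathfrak n$, and let $z\in N$ with $\log z\in\gamma_w(\mathfrak n)$. Then $|z^t|_N\le Ct^{1/w}$ for all integers $t\ge1$.

*Proof.* **Reduction to a free nilpotent group.** We pass to a group with dilations. Let $S$ be a finite generating set of $N$, let $\mathfrak f$ be the free nilpotent $\mathbb Q$-Lie algebra on $\{X_s\}_{s\in S}$ of the same class as $\mathfrak n$, and let $F\le(\mathfrak f,*)$ be generated by the $X_s$. By (M2) $\operatorname{span}_{\mathbb Q}F$ is a Lie subalgebra; it contains all $X_s$, so it is $\mathfrak f$. The Lie homomorphism $X_s\mapsto\log s$ maps $F$ onto $\log N$, hence $\mathfrak f$ onto $\mathfrak n$ and $\gamma_w(\mathfrak f)$ onto $\gamma_w(\mathfrak n)$. Lift $\log z$ to $\tilde Z\in\gamma_w(\mathfrak f)$. By (M2), $Z:=k\tilde Z\in F$ for some $k\ge1$, and $Z$ maps to $\log z^k$. A word in the $X_s$ for $tZ=Z^{*t}$ becomes a word of the same length in $S$ for $z^{kt}$, so $|z^{kt}|_N\le|tZ|_F$.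

**Dilations.** Now we bound $|tZ|_F$. By (M2), $F$ is a cocompact lattice in $(\mathfrak f_{\mathbb R},*)$, where $\mathfrak f_{\mathbb R}=\mathfrak f\otimes\mathbb R=\bigoplus_iV_i$ is graded and $V_1=\operatorname{span}\{X_s\}$ generates it. Let $d_{cc}$ be the left-invariant Carnot–Carathéodory metric of $V_1$: the infimum of lengths of curves whose velocity, translated to the identity, stays in $V_1$ with a fixed norm. It is a proper geodesic metric inducing the manifold topology, and the automorphism $\delta_\lambda$ with $\delta_\lambda|_{V_i}=\lambda^i$ multiplies it by $\lambda$. The function $Y\mapsto\sum_i\|Y_i\|^{1/i}$, where $Y_i$ is the $V_i$-component, is also multiplied by $\lambda$. As $d_{cc}(0,\cdot)$ is bounded on the compact set where this function equals $1$,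
$$d_{cc}(0,Y)\le C\sum_i\|Y_i\|^{1/i}.$$
By the Milnor–Švarc lemma, $|Y|_F\le C\,d_{cc}(0,Y)+C$ for $Y\in F$. Since $\gamma_w(\mathfrak f)\otimes\mathbb R=\bigoplus_{i\ge w}V_i$, the element $Z$ has components only in $V_i$ with $i\ge w$, so $|tZ|_F\le C\sum_{i\ge w}t^{1/i}+C\le C't^{1/w}$ for $t\ge1$, where $i$ is at most the class of $\mathfrak n$.

**Other exponents.** An arbitrary exponent differs from a multiple of $k$ by at most $k$, which changes the length by at most $k|z|_N$. $\square$

The lemma shows why deep commutators are harmless for the strategy of Section 4. In $K=UT_4(\mathbb Z)$ take $x=1+E_{13}$ and $y=1+E_{34}$. Then $x^ty^sx^{-t}=y^s(1+E_{14})^{ts}$, and $E_{14}\in\gamma_3$, so $|x^ty^sx^{-t}|_K\le C s+C(ts)^{1/3}$. With $s=\eta t$ the second term is $o(t)$, and there is no contradiction. So we need a commutator outside $\gamma_3(\mathfrak g)$.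

**Lemma 7.** Let $G$ be a coarse retract of a countable locally abelian-by-finite group, with $G_n,N_n,\mathfrak g_n,\mathfrak g$ as in Section 5. If $\gamma_2(\mathfrak g)\ne0$, then $\gamma_2(\mathfrak g)\ne\gamma_3(\mathfrak g)$.

*Proof.* Recall from Section 3 that $G$ is locally nilpotent-by-finite, so $\mathfrak g$ is defined. Suppose $\gamma_2(\mathfrak g)=\gamma_3(\mathfrak g)\neq0$. Then $\gamma_w(\mathfrak g)=\gamma_2(\mathfrak g)$ for all $w\ge2$. By (L1) choose $z\in G$ with $0\ne\log z\in\gamma_2(\mathfrak g)$; it has infinite order. Apply Proposition 3 to $H=\langle z\rangle$. This gives $K_0,m,\varphi$ and the multiplicity bound $q$. *Only now* fix an integer $w>\max(m,2)$. For large $n$ we have $K_0\le G_n$ and $\log z\in\gamma_w(\mathfrak g_n)$; fix such an $n$, and take $k\ge1$ with $z^k\in N_n$. Lemma 6 gives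
$$|z^{kt}|_{G_n}\le C|z^{kt}|_{N_n}\le C't^{1/w}\qquad(t\ge1).$$
By the upper bound in (2) with $K=G_n$, the points $\varphi(z^{kt})$, $0\le t\le T$, lie in a ball of radius $CT^{1/w}$ in $\mathbb R^m$. This ball is covered by at most $C(1+T^{1/w})^m$ balls of radius $1/2$, each containing $\varphi(h)$ for at most $q$ elements $h$. The elements $z^{kt}$ are distinct, so $T+1\le qC(1+T^{1/w})^m$ for all $T\ge1$. Since $m<w$, this is false for large $T$. $\square$

The proof lives on the order of quantifiers in Proposition 3: $m$, $\varphi$ and $q$ are fixed before the large group $K=G_n$, in which $z$ is very distorted, is chosen.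

## 7. Commutators against drift: proof of Theorem 1

Let $G$ be as in Theorem 1, and suppose it is not locally abelian-by-finite. It is locally nilpotent-by-finite, so $\mathfrak g$ is defined. Some $G_n$ is not abelian-by-finite, since subgroups of abelian-by-finite groups are abelian-by-finite. By (L4) $\mathfrak g_n$ is non-abelian, so $\gamma_2(\mathfrak g)\ne0$, and Lemma 7 gives $\gamma_2(\mathfrak g)\ne\gamma_3(\mathfrak g)$.

**Step 1: choice of $x$, $y$, $H$, $N$ and $K$.** We want two elements whose commutator stays outside $\gamma_3$, in one group where (2) holds. There are $u,v\in\mathfrak g$ with $[u,v]\notin\gamma_3(\mathfrak g)$, since brackets span $\gamma_2(\mathfrak g)$. After scaling by positive integers, $u=\log x$ and $v=\log y$ with $x,y\in N_n$ for some $n$, by (L1). Apply Proposition 3 to $H=\langle x,y\rangle$, and choose $j\ge n$ with $K:=G_j\ge K_0$. Now replace $x,y$ by positive powers lying in $N:=N_j$, and $H$ by the subgroup they generate. Estimate (2) persists on subgroups of $H$. So $H\le N\le K$, and (2) holds for $H$ and this $K$. Put $\mathfrak n=\mathfrak g_j$,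 $X=\log x$, $Y=\log y$. The new $[X,Y]$ is a positive multiple of $[u,v]$, so $[X,Y]\notin\gamma_3(\mathfrak g)\supset\gamma_3(\mathfrak n)$.

**Step 2: lower bound.** We show that there are $c>0$ and $t_0$ with
$$|x^ty^sx^{-t}|_K\ge c\sqrt{ts}\qquad(t\ge t_0,\ s\ge1).\tag{3}$$
Let $\bar{\mathfrak n}=\mathfrak n/\gamma_3(\mathfrak n)$, with group law $\alpha*\beta=\alpha+\beta+\frac12[\alpha,\beta]$. Since $[\bar X,\bar Y]\ne0$, there is a linear $\ell:\bar{\mathfrak n}\to\mathbb Q$ with $\ell([\bar X,\bar Y])=1$. Consider a product of $R\ge1$ generators of $N$ and their inverses, with images $\alpha_1,\dots,\alpha_R$ in $\bar{\mathfrak n}$, taken from a finite set. The product has image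
$$\sum_i\alpha_i+\tfrac12\sum_{i<k}[\alpha_i,\alpha_k],$$
so $|\ell|\le CR^2$ on it. On the other hand,
$$t\bar X*s\bar Y*(-t\bar X)=\Big(t\bar X+s\bar Y+\tfrac{ts}2[\bar X,\bar Y]\Big)*(-t\bar X)=s\bar Y+\tfrac{ts}2[\bar X,\bar Y]-\tfrac{ts}2[\bar Y,\bar X]=s\bar Y+ts[\bar X,\bar Y].$$
So on the image of $x^ty^sx^{-t}$ the functional $\ell$ takes the value $ts+s\ell(\bar Y)\ge ts/2$ for $t\ge t_0:=2|\ell(\bar Y)|+1$. This is positive, so the element is nontrivial, and with $R=|x^ty^sx^{-t}|_N$ we get $CR^2\ge ts/2$. Since $N$ has finite index in $K$, $|g|_N\le C|g|_K$ for $g\in N$, and (3) follows.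

**Step 3: upper bound.** We show that
$$|x^ty^sx^{-t}|_K\le C''s+o(t)+C''\qquad(t\to\infty),\tag{4}$$
where $o(t)$ does not depend on $s\geq 1$. The group $H\le N$ is nilpotent, hence amenable. Since $d_K(uh,u)=|h|_K$, (2) is exactly the hypothesis of Lemma 4 with $\ell(h)=|h|_K$. We get an orthogonal representation $\pi$ of $H$ on $V$ and a cocycle $b:H\to V$ with $C^{-1}|h|_K-C\le\|b(h)\|\le C|h|_K$. By Lemma 5, $b(x^t)=tv_0+o(t)$ with $v_0\in V^H$.

Put $g=x^ty^sx^{-t}$. From $b(1)=0$ we have $b(x^{-t})=-\pi(x^{-t})b(x^t)$, so
$$b(g)=b(x^t)+\pi(x^t)b(y^s)+\pi(x^ty^s)b(x^{-t})=\pi(x^t)b(y^s)+(1-\pi(g))b(x^t).$$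
As $\pi(g)v_0=v_0$, the last term equals $(1-\pi(g))(b(x^t)-tv_0)$. Hence
$$\|b(g)\|\le\|b(y^s)\|+2\|b(x^t)-tv_0\|\le C|y|_K\,s+o(t),$$
and (4) follows from $|g|_K\le C\|b(g)\|+C^2$.

**Step 4: the two bounds collide.** Let $0<\eta<1$ and $s=\lceil\eta t\rceil$. By (3) and (4), for integers $t\ge t_0$,
$$c\sqrt\eta\,t\le c\sqrt{ts}\le C''(\eta t+1)+o(t)+C''.$$
Divide by $t$ and let $t\to\infty$: $c\sqrt\eta\le C''\eta$ for every $\eta\in(0,1)$, where $c$ and $C''$ do not depend on $\eta$. This fails as $\eta\to0$. So $G$ is locally abelian-by-finite, and it is undistorted by (U2), as noted in Section 3. If $G\in\mathcal A_c$, then $G$ is a coarse retract of an abelian group, so all this applies. $\blacksquare$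

## 8. Virtual centralizers are stabilizers in $\mathfrak g$

We turn to Theorem 2. The implication (1)⇒(2) is trivial.

Let $G$ be locally abelian-by-finite. In Section 5 we can choose $N_n$ free abelian and normal in $G_n$: take a free abelian subgroup of finite index and the intersection of its conjugates. Then $\mathfrak g$ is just a $\mathbb Q$-vector space, $\log$ is an injective homomorphism on each $N_n$, and $N_n$ acts trivially on $\mathfrak g_n=\operatorname{span}_{\mathbb Q}\log N_n$. By (L2) and (L3), $g\cdot\log h=\log h$ if and only if $gh^kg^{-1}=h^k$ for some $k\ge1$. So $VC_G(h)$ is the stabilizer of $\log h$, and it has finite index if and only if the orbit of $\log h$ is finite. Every $u\in\mathfrak g$ has a positive multiple of the form $\log h$. Hence condition (3) of Theorem 2 says: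

*$G$ is locally abelian-by-finite, and all $G$-orbits in $\mathfrak g$ are finite.*

For $D^{(\mathbb N)}$ we have $\mathfrak g=\mathbb Q^{(\mathbb N)}$, with $G$ acting by sign changes of coordinates, and orbits are finite. For $\mathbb Z^{(\mathbb N)}\rtimes\mathrm{Sym}_{fin}(\mathbb N)$ also $\mathfrak g=\mathbb Q^{(\mathbb N)}$, but the orbit of $e_1$ consists of all $e_i$.

## 9. Many conjugate directions do not fit: (2)⇒(3)

Let $G$ be a coarse retract of the abelian group $A$, written additively, via $f,p,\kappa$. By Theorem 1, $G$ is locally abelian-by-finite. Fix $h\in G$. If $h$ has finite order, then $\log h=0$ and $VC_G(h)=G$, so let $h$ have infinite order.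

The idea: $f$ sends every line $g,gh,gh^2,\dots$ into a translate of *one* finite-dimensional space, whatever $g$ is. Conjugates of $h$ run along such lines up to bounded error. If too many of them were independent, they would have to squeeze a lattice of larger rank into a space of smaller dimension.

**Claim.** The space $W=\operatorname{span}_{\mathbb Q}(G\cdot\log h)$ is finite-dimensional.

**Step 1: set-up.** Fix a Euclidean norm on $A_{\mathbb R}=A\otimes\mathbb R$. Let $B\le A$ be generated by the finite ball of radius $\omega_f(\operatorname{dist}(1,h))$. Moving one factor $h$ at a time, we see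
$$f(gh^N)-f(g)\in B\qquad(g\in G,\ N\in\mathbb Z).\tag{5}$$
Let $B_{\mathbb R}$ be the span of the image of $B$ in $A_{\mathbb R}$, and $m=\dim B_{\mathbb R}<\infty$. Suppose there are $r=m+1$ elements $g_1,\dots,g_r\in G$ such that the vectors $g_i\cdot\log h$ are linearly independent. Choose $n$ with $h,g_1,\dots,g_r\in G_n$, and $k\ge1$ with $h_i:=g_ih^kg_i^{-1}\in N_n$ for all $i$. The vectors $\log h_i=k\,g_i\cdot\log h$ are linearly independent, so $\Delta=\langle h_1,\dots,h_r\rangle\cong\mathbb Z^r$ with basis $h_1,\dots,h_r$. For $a\in\mathbb Z^r$ write $\theta_a=\prod_ih_i^{a_i}$ and $|a|=\max_i|a_i|$.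

Apply Proposition 3 to $H=\Delta$ with $\varphi=\bar f|_\Delta$ and $K=K_0$. Since $K_0$ is f.g. and $G$ is locally abelian-by-finite, $\Delta$ is undistorted in $K_0$ by (U2), so $|\theta_a|_{K_0}$ is comparable to $|a|$. Thus there are $c_1,C_1>0$ with
$$c_1|a|-C_1\le\|\varphi(g\theta_a)-\varphi(g)\|\le C_1|a|\qquad(g\in\Delta,\ a\in\mathbb Z^r).\tag{6}$$

**Step 2: each direction is almost in $B_{\mathbb R}$.** For $g\in\Delta$ and $N\ge1$ put $F_i=F_i^N(g)=\frac1N(\varphi(gh_i^N)-\varphi(g))$, so $\|F_i\|\le C_1$. Now $gh_i^N=(gg_i)h^{kN}g_i^{-1}$. So $gh_i^N$ and $gg_ih^{kN}$ differ by right multiplication by $g_i$, and their images under $f$ differ by an element of the ball of radius $\omega_f(\operatorname{dist}(1,g_i))$ in $A$. The same holds for $f(g)$ and $f(gg_i)$. By (5), $f(gg_ih^{kN})-f(gg_i)\in B$. So $f(gh_i^N)-f(g)$ is the sum of an element of $B$ and an element of a finite set depending only on $g_i$. Let $F_i'$ be the orthogonal projection of $F_i$ to $B_{\mathbb R}$ and $F_i''=F_i-F_i'$. Then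
$$\|F_i'\|\le C_1,\qquad\|F_i''\|\le C_2/N,\tag{7}$$
with $C_2$ independent of $g$ and $N$.

**Step 3: on average, $\varphi$ is additive at scale $N$.** The function $\varphi-\varphi(1)$ has values in a finite-dimensional space, and by (6) Lemma 4 applies to it on the abelian group $\Delta$ with $\ell(\theta_a)=|a|$. Let $M$ be the mean and $b$ the cocycle. By Lemma 5, for fixed $a$, $\frac1Nb(\theta_{Na})\to Pb(\theta_a)$ and $\frac1Nb(h_i^N)\to Pb(h_i)$. As $Pb$ is a homomorphism, $Pb(\theta_a)=\sum a_iPb(h_i)$. So $\frac1Nb(\theta_{Na})-\sum a_i\frac1Nb(h_i^N)\to0$ in $V$, which reads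
$$M_g\Big\|\tfrac1N\big(\varphi(g\theta_{Na})-\varphi(g)\big)-\sum_ia_iF_i^N(g)\Big\|^2\to0\qquad(N\to\infty).\tag{8}$$

**Step 4: pigeonhole.** Put $\eta=\varepsilon=c_1/4$ and fix $Q\ge1$ with $(Q+1)^{m+1}>(1+2rQC_1/\eta)^m$; this is possible because the left side has degree $m+1$ in $Q$ and the right side degree $m$. Sum (8) over the finitely many $a$ with $|a|\le Q$. A mean is at least the infimum, so for all large $N$ there is $g\in\Delta$ at which all the norms in (8) with $|a|\le Q$ are less than $\varepsilon$. Fix such $N$ and $g$.

The $(Q+1)^{m+1}$ vectors $\sum a_iF_i'$, $a\in\{0,\dots,Q\}^r$, lie in a ball of radius $rQC_1$ of the $m$-dimensional space $B_{\mathbb R}$. If they were pairwise more than $\eta$ apart, the balls of radius $\eta/2$ about them would be disjoint inside a ball of radius $rQC_1+\eta/2$, and there would be at most $(1+2rQC_1/\eta)^m$ of them. So two of them, for different $a$, are at distance at most $\eta$. Subtracting, we find $a\ne0$ with $|a|\le Q$ and $\|\sum a_iF_i'\|\le\eta$. By (6), the choice of $g$, and (7),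
$$c_1-\frac{C_1}N\le\frac1N\|\varphi(g\theta_{Na})-\varphi(g)\|\le\Big\|\sum a_iF_i\Big\|+\varepsilon\le\eta+\frac{rQC_2}N+\varepsilon.$$
This holds for all large $N$ (with $g$ and $a$ depending on $N$). Letting $N\to\infty$ gives $c_1\le c_1/2$, a contradiction. So the claim holds, with $\dim W\le m$.

**Step 5: the orbit is finite.** Every f.g. subgroup of $G$ lies in some $G_n$ with $W\subset\mathfrak g_n$, and $G_n$ acts on $\mathfrak g_n$ through the finite group $G_n/N_n$. So the image of $G$ in $GL(W)\cong GL_d(\mathbb Q)$ is locally finite. By Minkowski's theorem the finite subgroups of $GL_d(\mathbb Q)$ have bounded order. A f.g. subgroup of the image of maximal order must contain every element of the image, because adjoining an element gives again a finite group. So the image is finite, and the orbit of $\log h$ is finite. By Section 8 this proves (3). $\blacksquare$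

## 10. A bijection onto an abelian group: (3)⇒(1)

Let $G$ satisfy (3). For $D$ the bijection of Section 1 was $(n,\varepsilon)\mapsto(n,\varepsilon)$: its first component is the cocycle $b(n,\varepsilon)=n$, and its second component labels the elements with the same $b$. We build the same thing for $G$. First we construct a cocycle $b$ extending $\log$, then we round $b$ to a lattice, one layer $G_{m+1}/G_m$ at a time.

For f.g. $L\le G$ put $\mathfrak g_L=\operatorname{span}_{\mathbb Q}\log L$; it is finite-dimensional. As orbits in $\mathfrak g$ are finite, each finite-dimensional subspace of $\mathfrak g$ lies in one spanned by a finite $G$-invariant set, namely the union of the orbits of a basis. On every finite-dimensional $G$-invariant subspace $G$ acts through a finite group, because the kernel is an intersection of finitely many stabilizers of finite index.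

**Step 1: an exhaustion with invariant spaces.** We show that every f.g. $L\le G$ lies in a f.g. $L'$ with $\mathfrak g_{L'}$ $G$-invariant. Let $W\supset\mathfrak g_L$ be finite-dimensional and $G$-invariant, and choose $n$ with $L\le G_n$, $W\subset\mathfrak g_n$. The group $D_W=\{\lambda\in N_n:\log\lambda\in W\}$ is f.g. abelian and normalized by $G_n$, and $\log D_W$ spans $W$ by (L1). Let $L'=LD_W$, which is f.g. We have $L'/D_W\cong L/(L\cap D_W)$, and $L\cap D_W=L\cap N_n$ (as $\log L\subset W$) has finite index in $L$. So $D_W$ has finite index in $L'$, every element of $L'$ has a positive power in $D_W$, and $\mathfrak g_{L'}=W$.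

Enumerate $G$ and alternate between adjoining the next element and enlarging $L$ to $L'$. In new notation, we get f.g. groups $1=G_0\le G_1\le\cdots$ with union $G$ such that all $\mathfrak g_n:=\mathfrak g_{G_n}$ are $G$-invariant; the space $\mathfrak g$ and the map $\log$ are the old ones. Let $N_n\lhd G_n$ be free abelian of finite index. For $\lambda,\mu\in N_n$ choose $k\ge1$ with $\lambda^k,\mu^k$ in one of the former finite-index subgroups, where $\log$ is additive. Then $\log(\lambda\mu)=\frac1k\log(\lambda^k\mu^k)=\log\lambda+\log\mu$. If $\log\lambda=0$, then $\lambda$ has finite order, so $\lambda=1$. So $\log$ is an injective homomorphism on $N_n$. Taking powers shows that $\log N_n$ spans $\mathfrak g_n$, and $N_n$ acts trivially on $\mathfrak g_n$ because it is abelian.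

**Step 2: Euclidean structure.** By Maschke's theorem choose $G$-invariant $U_{n+1}$ with $\mathfrak g_{n+1}=\mathfrak g_n\oplus U_{n+1}$. Choose a $G$-invariant inner product on each $U_i\otimes\mathbb R$, and give $E=\mathfrak g\otimes\mathbb R=\bigoplus_{i\ge1}U_i\otimes\mathbb R$ the orthogonal sum. Let $E_n=\mathfrak g_n\otimes\mathbb R$, and let $\pi$ be the orthogonal action of $G$ on $E$. Then $N_n$ acts trivially on $E_n$, and $\log N_n$, a f.g. subgroup spanning the $\mathbb Q$-space $\mathfrak g_n$, is a lattice in $E_n$.

**Step 3: a cocycle on each $G_n$.** Fix $n$. We want a cocycle $\beta_n:G_n\to E_n$ with $\beta_n=\log$ on $N_n$. Choose $\sigma:G_n\to E_n$ with $\sigma(\lambda g)=\log\lambda+\sigma(g)$ for $\lambda\in N_n$, $g\in G_n$, by choosing it freely on representatives of $N_n\backslash G_n$. Then $\sigma(g\lambda)=\sigma(g\lambda g^{-1}\cdot g)=\sigma(g)+\pi(g)\log\lambda$. So in $\sigma(gk)-\pi(g)\sigma(k)$, replacing $k$ by $k\lambda$ adds $\pi(gk)\log\lambda-\pi(g)\pi(k)\log\lambda=0$, and the expression depends only on $g$ and $kN_n$. Define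
$$\beta_n(g)=\frac1{|G_n/N_n|}\sum_{k\in G_n/N_n}\big(\sigma(gk)-\pi(g)\sigma(k)\big).$$
Write $\sigma(ghk)-\pi(gh)\sigma(k)=[\sigma(ghk)-\pi(g)\sigma(hk)]+\pi(g)[\sigma(hk)-\pi(h)\sigma(k)]$, average over $k$, and reindex $hk\mapsto k$ in the first bracket. This gives $\beta_n(gh)=\beta_n(g)+\pi(g)\beta_n(h)$. For $\lambda\in N_n$ each summand is $\log\lambda+\sigma(k)-\sigma(k)=\log\lambda$.

**Step 4: making the cocycles compatible.** We correct $\beta_{n+1}$ so that it extends $\beta_n$, inductively. The cocycle $\delta=\beta_{n+1}|_{G_n}-\beta_n:G_n\to E_{n+1}$ vanishes on $N_n\cap N_{n+1}$, which has finite index in $G_n$. Since $\delta(g\lambda)=\delta(g)$ for $\lambda$ in this subgroup, $\delta$ takes finitely many values. So under the affine action $\xi\mapsto\pi(g)\xi+\delta(g)$ of $G_n$ on $E_{n+1}$ the orbit of $0$ is finite, and its barycenter $\xi$ is fixed: $\delta(g)=\xi-\pi(g)\xi$. Replace $\beta_{n+1}(g)$ by $\beta_{n+1}(g)-(\xi-\pi(g)\xi)$ on $G_{n+1}$. This is a cocycle, it extends $\beta_n$, and it still equals $\log$ on $N_{n+1}$, which fixes $\xi$. Let $b=\bigcup_n\beta_n$.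

So $b:G\to E$ is a cocycle with $b(G_n)\subset E_n$ and $b=\log$ on $N_n$. Since $\log N_n$ is a lattice in $E_n$ and $b(\tau\lambda)=b(\tau)+\pi(\tau)\log\lambda$ for the finitely many coset representatives $\tau$ of $G_n/N_n$, two properties follow:

* (b1) the set $\{g\in G_n:\|b(g)\|\le R\}$ is finite for every $R$;
* (b2) $b(G_n)$ is $D_n$-dense in $E_n$ for some $D_n<\infty$.

**Step 5: coordinates on $G_{m+1}/G_m$.** Fix $m\ge0$, and let $X=G_{m+1}/G_m$, $U=U_{m+1}\otimes\mathbb R$, and $\mathrm{pr}:E_{m+1}=E_m\oplus U\to U$ the projection. For $g\in G_{m+1}$ and $h\in G_m$ we have $b(gh)=b(g)+\pi(g)b(h)$ with $\pi(g)b(h)\in E_m$. So $\mathrm{pr}\,b(gh)=\mathrm{pr}\,b(g)$, and $\mathrm{pr}\,b$ induces a map $p:X\to U$. As $\pi(g)b(G_m)$ is $D_m$-dense in $E_m$, every coset $x\in X$ contains an element $g_x$ such that the $E_m$-component of $b(g_x)$ has norm at most $D_m$. Fix such representatives, with $g_{x_0}=1$ for $x_0=G_m$. If $\|p(x)\|\le R$, then $\|b(g_x)\|\le R+D_m$, so by (b1) the preimage under $p$ of a bounded set is finite.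

Next we need a $G$-invariant lattice in $U$. The group $\Gamma^0=\mathrm{pr}\log N_{m+1}$ is f.g. and spans the $\mathbb Q$-space $U_{m+1}$, so it is a lattice in $U$. Let $\Gamma_{m+1}=\bigcap_{g\in G}\pi(g)\Gamma^0$. As $G$ acts on $U_{m+1}$ through a finite group, this is a finite intersection of lattices in the same finite-dimensional $\mathbb Q$-space, which are commensurable. So $\Gamma_{m+1}$ is a $G$-invariant lattice contained in $\Gamma^0$. Let $\Pi\ni0$ be a half-open fundamental parallelepiped of $\Gamma_{m+1}$.

We claim that all the sets $p^{-1}(\gamma+\Pi)$, $\gamma\in\Gamma_{m+1}$, have the same finite cardinality $q\ge1$. Given $\gamma$, choose $\lambda\in N_{m+1}$ with $\mathrm{pr}\log\lambda=\gamma$. As $N_{m+1}$ acts trivially on $E_{m+1}$, $b(\lambda g)=\log\lambda+b(g)$ for $g\in G_{m+1}$, so $p(\lambda x)=\gamma+p(x)$. Thus $x\mapsto\lambda x$ maps $p^{-1}(\Pi)$ bijectively onto $p^{-1}(\gamma+\Pi)$. Finiteness holds because $\Pi$ is bounded, and $q\ge1$ because $p(x_0)=0\in\Pi$. These sets partition $X$. With $T_{m+1}=\mathbb Z/q$, choose a bijection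
$$\Theta:X\to\Gamma_{m+1}\times T_{m+1},\qquad\Theta\big(p^{-1}(\gamma+\Pi)\big)=\{\gamma\}\times T_{m+1},\qquad\Theta(x_0)=0.$$
Its $\Gamma$-component satisfies $\|\Theta^\Gamma(x)-p(x)\|\le\rho_m:=\sup_{u\in\Pi}\|u\|$.

**Step 6: the map $F$.** Let $A_n=\bigoplus_{1\le i\le n}(\Gamma_i\oplus T_i)$ and $A=\bigcup_nA_n$, a countable abelian group. Let $G$ act on $A$ by automorphisms, via $\pi$ on each $\Gamma_i$ and trivially on each $T_i$; this action preserves each $A_n$ and is again denoted $\pi$. Put $F_0(1)=0$ and
$$F_{m+1}(g_xh)=\Theta(x)+\pi(g_x)F_m(h)\qquad(x\in G_{m+1}/G_m,\ h\in G_m).\tag{9}$$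
Every element of $G_{m+1}$ is $g_xh$ for exactly one pair $(x,h)$. Since $\Theta$ is a bijection onto $\Gamma_{m+1}\oplus T_{m+1}$ and $\pi(g_x)$ permutes $A_m$, induction shows that $F_m:G_m\to A_m$ is a bijection. Taking $x=x_0$ shows that $F_{m+1}$ extends $F_m$. Let $F=\bigcup F_m:G\to A$, a bijection.

**Step 7: $F$ on cosets.** We show that for each left coset $\xi$ of $G_n$ in $G$ there are $y\in\xi$ and $a_0\in A$ with
$$F(yh)=a_0+\pi(y)F_n(h)\qquad(h\in G_n).\tag{10}$$
Induct on the $m\ge n$ with $\xi\subset G_m$. For $m=n$ take $y=1$, $a_0=0$. If $\xi\subset G_{m+1}$, write $\xi=g_x\eta$ with a left coset $\eta\subset G_m$ of $G_n$. If $(y,a_0)$ works for $\eta$, then (9) gives $F(g_xyh)=\Theta(x)+\pi(g_x)(a_0+\pi(y)F_n(h))$, so $(g_xy,\ \Theta(x)+\pi(g_x)a_0)$ works for $\xi$. In particular $F(\xi)=a_0+A_n$. So $F$ maps each left coset of $G_n$ bijectively onto a coset of $A_n$, and distinct ones to distinct ones.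

**Step 8: $F$ stays close to $b$.** We show that the $\Gamma$-component satisfies
$$\|F_n^\Gamma(h)-b(h)\|\le C_n\qquad(h\in G_n).\tag{11}$$
For $n=0$ take $C_0=0$. By (9) and the cocycle identity,
$$F^\Gamma_{m+1}(g_xh)-b(g_xh)=[\Theta^\Gamma(x)-b(g_x)]+\pi(g_x)[F_m^\Gamma(h)-b(h)].$$
The first bracket is $\Theta^\Gamma(x)-p(x)$ minus the $E_m$-component of $b(g_x)$, so its norm is at most $\rho_m+D_m$. So $C_{m+1}=C_m+\rho_m+D_m$ works.

**Step 9: $F$ is bornologous.** We check (1). Let $h'\in G_n$ and $x\in G$. Write $x=yh$ with $y$ as in (10) for the coset $xG_n$, and $h\in G_n$. Then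
$$F(xh')-F(x)=\pi(y)\big(F_n(hh')-F_n(h)\big)\in A_n.$$
By (11) its $\Gamma$-component has norm at most $2C_n+\|b(hh')-b(h)\|=2C_n+\|b(h')\|$, so it lies in a finite subset of the lattice $\bigoplus_{i\le n}\Gamma_i$ depending only on $h'$. Its $T$-component lies in the finite group $\bigoplus_{i\le n}T_i$. So only finitely many displacements occur for a given $h'$.

**Step 10: $F^{-1}$ is bornologous.** Let $a\in A$, choose $n$ with $a\in A_n$, and let $F(x')-F(x)=a$. By Step 7, $x$ and $x'$ lie in the same left coset of $G_n$. Write $x=yh$, $x'=yh_2$ with $y$ as in (10) and $h,h_2\in G_n$. Then $F_n(h_2)-F_n(h)=\pi(y)^{-1}a$. By the cocycle identity and (11),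
$$\|b(h^{-1}h_2)\|=\|b(h_2)-b(h)\|\le\|a^\Gamma\|+2C_n.$$
By (b1), $x^{-1}x'=h^{-1}h_2$ lies in a finite set depending only on $a$. This is (1) for $F^{-1}$.

So $F$ is a bijective coarse equivalence of $G$ with the abelian group $A$, and $G\in\mathcal A_c$. This completes the proof of Theorem 2. $\blacksquare$
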